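\title{The $SL_2(\mathbb{C})$-action on $SL_2(\mathbb{C})/N$ does not extend holomorphically to $\mathbb{C}^4$}

\begin{abstract}
Let $N$ be the normalizer of a one-dimensional torus in $G=SL_2(\mathbb{C})$. The smooth affine surface $X=G/N$ has a closed algebraic embedding in $\mathbb{C}^4$. We show that, whatever the embedding, the action of $G$ on $X$ does not extend to a holomorphic action on $\mathbb{C}^4$. More generally, if $G$ acts holomorphically on a complex manifold of dimension at most $4$ with the $\mathbb{F}_2$-cohomology of a point, then no point has isotropy group $N$. The proof applies Smith theory to the quaternion group $Q_8\subset N$ and studies the action of $S_3$ on its fixed manifold. It needs only the action of $SU(2)$ and an invariant almost complex structure. It follows that $X$ has a closed equivariant embedding in $\mathbb{C}^n$, for some holomorphic action of $G$ on $\mathbb{C}^n$, if and only if $n\ge 5$.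
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=SL_2(\mathbb{C})$ act on $\mathbb{A}^3_{\mathbb{C}}$ through its irreducible module of dimension $3$, the space of binary quadratic forms $x_0u^2+x_1uv+\frac12x_2v^2$. The function $2x_0x_2-x_1^2$ is minus the discriminant, so $G$ preserves the quadric
\[
Y=\operatorname{Spec}\mathfrak{D},\qquad \mathfrak{D}=\mathbb{C}[x_0,x_1,x_2]/(2x_0x_2-x_1^2-1).
\]
The involution $\mu\colon x_i\mapsto -x_i$ commutes with $G$ and has no fixed point on $Y$. Put $\mathfrak{R}=\mathfrak{D}^{\mu}$ and $X=\operatorname{Spec}\mathfrak{R}=Y/\langle\mu\rangle$. This is a smooth affine surface with an algebraic action of $G$, and it is homogeneous: $X\cong G/N$, where $N$ is the normalizer of the diagonal torus $T$ (see Section~\ref{sec:linear}).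

Three facts about $X$ are known. It has a closed algebraic embedding in $\mathbb{A}^4_{\mathbb{C}}$; it has none in $\mathbb{A}^3_{\mathbb{C}}$; and no closed algebraic embedding $X\hookrightarrow\mathbb{A}^4_{\mathbb{C}}$ is equivariant for any algebraic action of $G$ on $\mathbb{A}^4_{\mathbb{C}}$. So the surface fits into $\mathbb{A}^4_{\mathbb{C}}$, but its symmetry does not fit algebraically. The following question comes from \cite{Freudenburg}.

\begin{quote}
\emph{Do there exist a closed algebraic embedding $X\subset\mathbb{A}^4_{\mathbb{C}}=\mathbb{C}^4$ and a holomorphic action of $G$ on $\mathbb{C}^4$ that preserves $X$ and restricts on $X$ to the given action?}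
\end{quote}

Two considerations pull in opposite directions. On the one hand, $\mathbb{C}^4$ has far more holomorphic than algebraic automorphisms, for instance $(z,w)\mapsto(z,e^{f(z)}w+h(z))$ for arbitrary entire functions $f,h$ of $z\in\mathbb{C}^3$, and an algebraic obstruction need not survive. On the other hand, for \emph{linear} actions a short computation (Lemma~\ref{lem:linear}) shows that a vector with isotropy group $N$ first appears in dimension $5$. We prove that the linear computation predicts the truth: the answer is no, for a topological reason.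

Manifolds are smooth, Hausdorff and second countable. Cohomology is singular cohomology with coefficients in $\mathbb{F}_2$ unless other coefficients are written. A space is \emph{acyclic} if it has the $\mathbb{F}_2$-cohomology of a point; an acyclic space is nonempty and path connected, and every contractible space is acyclic. An action of $G$ on a complex manifold $Z$ is holomorphic if the map $G\times Z\to Z$ is. We write $Z^H$ for the set of points fixed by a group $H$, and $H_x$ for the isotropy group of $x$.

\begin{theorem}\label{thm:holo}
Let $Z$ be an acyclic complex manifold with $\dim_{\mathbb{C}}Z\le4$, for example $Z=\mathbb{C}^4$, and let $G=SL_2(\mathbb{C})$ act holomorphically on $Z$. Then no point of $Z$ has isotropy group equal to the normalizer of a one-dimensional torus.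
\end{theorem}

If $X\subset\mathbb{C}^4$ were stable under a holomorphic action extending the given one, some point of $X$ would have isotropy group $N$. So Theorem~\ref{thm:holo} answers the question in the negative, and neither algebraicity nor closedness of the embedding plays a role.

We deduce Theorem~\ref{thm:holo} from a statement about the compact group $K=SU(2)$. Put $T_K=T\cap K$ and $N_K=N\cap K$. An \emph{almost complex structure} on a manifold $Z$ is a smooth field $J$ of endomorphisms of the tangent spaces with $J^2=-1$; it makes each $T_xZ$ a complex vector space. A diffeomorphism preserves $J$ if its differential is complex linear. A complex manifold carries such a $J$, preserved by all holomorphic automorphisms.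

\begin{theorem}\label{thm:compact}
Let $(Z,J)$ be an acyclic almost complex manifold with $\dim_{\mathbb{R}}Z\le8$, and let $K=SU(2)$ act smoothly on $Z$, preserving $J$. Then $Z^{N_K}=Z^{K}$.
\end{theorem}

\begin{corollary}\label{cor:fixed}
Let $G$ act holomorphically on an acyclic complex manifold $Z$ of dimension at most $4$.
\begin{enumerate}
\item[(a)] $Z^N=Z^G$.
\item[(b)] Every $G$-equivariant map $X\to Z$, with no regularity assumed, is constant.
\end{enumerate}
Moreover:
\begin{enumerate}
\item[(c)] For any embedding of $X$ in $\mathbb{C}^4$, even the restriction to $K$ of the action on $X$ does not extend to a smooth action of $K$ on $\mathbb{C}^4$ by holomorphic automorphisms.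
\end{enumerate}
\end{corollary}

\begin{corollary}\label{cor:range}
There are a closed holomorphic embedding $X\hookrightarrow\mathbb{C}^n$ and a holomorphic action of $G$ on $\mathbb{C}^n$ extending the action on $X$ if and only if $n\ge5$. For $n\ge5$ the embedding can be taken algebraic and the action linear.
\end{corollary}

Section~\ref{sec:linear} treats linear actions. Section~\ref{sec:quaternion} introduces the finite groups that carry the proof and shows the idea on $X$ itself. Sections~\ref{sec:smith} and~\ref{sec:S3} study fixed points of these groups on acyclic manifolds, Section~\ref{sec:proofs} proves the results above, and Section~\ref{sec:sharp} shows that the hypotheses are needed.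

\section{Binary forms and the linear case}\label{sec:linear}

Let $u,v$ be the standard basis of $\mathbb{C}^2$ and let $V_d=\operatorname{Sym}^d\mathbb{C}^2$ be the space of forms of degree $d$ in $u,v$, on which $g\in G$ acts by the substitution $u\mapsto gu$, $v\mapsto gv$. Recall that $\dim V_d=d+1$ and that every finite-dimensional holomorphic $G$-module is a direct sum of modules $V_d$. Let
\[
T=\{\operatorname{diag}(a,a^{-1}):a\in\mathbb{C}^*\},\qquad \mathbf{j}=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad N=T\cup\mathbf{j}T ,
\]
so that $\mathbf{j}u=-v$ and $\mathbf{j}v=u$. The group $N$ consists of the diagonal and antidiagonal matrices in $G$, that is, of the elements that permute the two lines $\mathbb{C}u$ and $\mathbb{C}v$; it is the normalizer of $T$. Every one-dimensional torus of $G$ is conjugate to $T$.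

\subsection*{The surface $X$}
The discriminant of $\alpha u^2+\beta uv+\gamma v^2$ is $\beta^2-4\alpha\gamma$, and for a product of linear forms
\[
\operatorname{disc}\bigl((a u+b v)(a' u+b' v)\bigr)=(ab'+a'b)^2-4aa'bb'=(ab'-a'b)^2 .
\]
We have $Y=\{q\in V_2:\operatorname{disc}q=-1\}$ and $\mu(q)=-q$, so the points of $X$ are the pairs $\pm q$ with $q\in Y$. Write $q\in Y$ as $q=i\,\ell\ell'$ with linear forms $\ell,\ell'$. Then $\det(\ell,\ell')^2=1$, and after exchanging the factors $\det(\ell,\ell')=1$. The matrix $g$ with $gu=\ell$, $gv=\ell'$ lies in $G$, and $q=g(iuv)$. Hence $G$ is transitive on $Y$ and on $X$. Let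
\[
o=\pm iuv\in X .
\]
If $g(uv)=(gu)(gv)=\pm uv$, then $g$ permutes $\mathbb{C}u$ and $\mathbb{C}v$ by unique factorization, so $g\in N$. Conversely, $T$ fixes $uv$ and $\mathbf{j}(uv)=-uv$. Thus $G_o=N$. A line in $V_2$ spanned by a form of nonzero discriminant contains exactly one pair $\pm q$ in $Y$; so $X$ is also the complement of the conic $\operatorname{disc}=0$ in $\mathbb{P}(V_2)$, or the space of unordered pairs of distinct points of $\mathbb{P}^1$.

\subsection*{Vectors fixed by $N$}

\begin{lemma}\label{lem:linear}
The space $V_d^N$ is spanned by $(uv)^{d/2}$ if $4\mid d$ and is zero otherwise. Consequently $V^N=V^G$ for every holomorphic $G$-module $V$ of dimension at most $4$.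
\end{lemma}

\begin{proof}
The element $\operatorname{diag}(a,a^{-1})$ multiplies $u^{d-k}v^k$ by $a^{d-2k}$, so $V_d^T$ is zero for odd $d$ and is spanned by $(uv)^{d/2}$ for even $d$; and $\mathbf{j}$ multiplies $(uv)^{d/2}$ by $(-1)^{d/2}$. If $\dim V\le4$, all summands $V_d$ of $V$ have $d\le3$, and only the trivial summands $V_0$ contribute to $V^N$.
\end{proof}

The first nontrivial module with an $N$-fixed vector is $V_4$, of dimension $5$, and it does contain $X$.

\begin{proposition}\label{prop:V4}
The map $Y\to V_4$, $q\mapsto q^2$, induces a $G$-equivariant closed algebraic embedding $X\hookrightarrow V_4\cong\mathbb{A}^5_{\mathbb{C}}$, whose image is the orbit of $-u^2v^2$.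
\end{proposition}

\begin{proof}
The map is equivariant and $\mu$-invariant, so it factors through an equivariant morphism $X\to V_4$, which sends $o$ to $-u^2v^2$. We must show that $\mathbb{C}[V_4]\to\mathfrak{R}$ is surjective. For $q=x_0u^2+x_1uv+\frac12x_2v^2$,
\[
q^2=x_0^2\,u^4+2x_0x_1\,u^3v+(x_1^2+x_0x_2)\,u^2v^2+x_1x_2\,uv^3+\tfrac14x_2^2\,v^4 .
\]
So the image of $\mathbb{C}[V_4]$ contains $x_0^2$, $x_0x_1$, $x_1x_2$, $x_2^2$ and $y=x_1^2+x_0x_2$. The relation $2x_0x_2-x_1^2=1$ gives $3x_0x_2=y+1$, so the image also contains $x_0x_2$ and $x_1^2$. These are all six monomials $x_ix_j$. They generate $\mathfrak{R}$: if $f\in\mathfrak{R}$ is represented by a polynomial $p$, it is also represented by the even polynomial $\frac12(p+\mu p)$, and even polynomials are polynomials in the $x_ix_j$.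
\end{proof}

Lemma~\ref{lem:linear} is Corollary~\ref{cor:fixed}(a) for linear actions, but its proof uses a global decomposition of the space. For an arbitrary action on $Z$ and a point $x$ with $G_x=N$, the only linear object at hand is the $N$-module $T_xZ$. It cannot give a contradiction by itself, since $X\times\mathbb{C}^2$ is a fourfold with such points. Some global property of $Z$ must enter. The one we use is acyclicity, through Smith theory: the fixed set of a finite $2$-group on an acyclic manifold is again acyclic.

\section{The quaternion group and three points of $X$}\label{sec:quaternion}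

Besides $\mathbf{j}$, consider
\[
\mathbf{i}=\begin{pmatrix}i&0\\0&-i\end{pmatrix},\qquad \mathbf{k}=\mathbf{i}\mathbf{j}=\begin{pmatrix}0&i\\ i&0\end{pmatrix}.
\]
With $1$ for the identity matrix, the quaternion relations hold: $\mathbf{i}^2=\mathbf{j}^2=\mathbf{k}^2=-1$, $\mathbf{i}\mathbf{j}=\mathbf{k}=-\mathbf{j}\mathbf{i}$, $\mathbf{j}\mathbf{k}=\mathbf{i}=-\mathbf{k}\mathbf{j}$, $\mathbf{k}\mathbf{i}=\mathbf{j}=-\mathbf{i}\mathbf{k}$. The matrices $\mathbf{i},\mathbf{j},\mathbf{k}$ are elements of $N_K=T_K\cup\mathbf{j}T_K$. Being traceless and skew-Hermitian, they are also a real basis of the Lie algebra $\mathfrak{k}=\mathfrak{su}_2$, and a complex basis of $\mathfrak{g}=\mathfrak{sl}_2$. Let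
\[
\mathfrak{k}=\mathbb{R}\mathbf{i}\oplus P,\qquad P=\mathbb{R}\mathbf{j}\oplus\mathbb{R}\mathbf{k};
\]
here $\mathbb{R}\mathbf{i}$ is the Lie algebra of the circle $T_K=\{t_\theta\}$, $t_\theta=\operatorname{diag}(e^{i\theta},e^{-i\theta})=\cos\theta+\sin\theta\,\mathbf{i}$. An antidiagonal matrix $w$ satisfies $wt^{-1}=tw$ for $t\in T$, hence $twt^{-1}=t^2w$. This gives the adjoint action of $N_K$ on $P$:
\begin{equation}\label{eq:Ad}
\begin{aligned}
t_\theta\mathbf{j}t_\theta^{-1}&=\cos2\theta\,\mathbf{j}+\sin2\theta\,\mathbf{k}, &\qquad \mathbf{j}\mathbf{j}\mathbf{j}^{-1}&=\mathbf{j},\\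
t_\theta\mathbf{k}t_\theta^{-1}&=-\sin2\theta\,\mathbf{j}+\cos2\theta\,\mathbf{k}, &\qquad \mathbf{j}\mathbf{k}\mathbf{j}^{-1}&=-\mathbf{k}.
\end{aligned}
\end{equation}
So $t_\theta$ rotates $P$ by the angle $2\theta$, the element $\mathbf{i}=t_{\pi/2}$ acts as $-1$, and $\mathbf{j}$ acts as a reflection. In particular $P$ is irreducible over $\mathbb{R}$. The tangent space $T_oX=\mathfrak{g}/\mathbb{C}\mathbf{i}$ is the complexification of $P$.

\subsection*{Which $2$-group?}
Let $x\in Z$ have isotropy group $N$, and let $H\subset N$ be a finite $2$-group. Then $F=Z^H$ is acyclic, contains $x$, and is stable under the normalizer of $H$ in $G$. We hope to show that $F$ is too small to let this normalizer move $x$. This asks two things of $H$: (a) its normalizer is not contained in $N$, so that it does move $x$; (b) it fixes no nonzero vector of $P$, so that $F$ has no direction along the orbit. The groups $\{\pm1\}$ and $\langle\mathbf{j}\rangle$ fail (b), by \eqref{eq:Ad}. The group $\langle\mathbf{i}\rangle$ fails (a), because an element conjugating $\mathbf{i}$ to $\pm\mathbf{i}$ permutes the eigenlines $\mathbb{C}u,\mathbb{C}v$.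 So does $\langle t,\mathbf{j}\rangle$ for $t\in T$ of order $2^r\ge8$: the elements of $\mathbf{j}T$ have order $4$, so a normalizing element conjugates $t$ into $T$ and again permutes these eigenlines. The quaternion group
\[
Q=Q_8=\{\pm1,\pm\mathbf{i},\pm\mathbf{j},\pm\mathbf{k}\}
\]
satisfies (b) because it contains $\mathbf{i}$, and (a) because its three pairs $\pm\mathbf{i},\pm\mathbf{j},\pm\mathbf{k}$ can be permuted by conjugation. Indeed, put
\[
c=\tfrac12(1+\mathbf{i}+\mathbf{j}+\mathbf{k})=\tfrac12\begin{pmatrix}1+i&1+i\\-1+i&1-i\end{pmatrix},\qquad s=t_{\pi/4},\qquad \Gamma=\langle Q,c,s\rangle .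
\]
The matrix $c$ has the form $\left(\begin{smallmatrix}a&b\\-\bar b&\bar a\end{smallmatrix}\right)$ with $|a|^2+|b|^2=1$, so $c\in K$ and $\Gamma\subset K$. It is neither diagonal nor antidiagonal, so $c\notin N$, while $s\in T_K$.

\begin{lemma}\label{lem:S3}
We have $c\mathbf{i}c^{-1}=\mathbf{j}$. The group $Q$ is normal in $\Gamma$, and there is an isomorphism $\Gamma/Q\cong S_3$ sending $c$ to a $3$-cycle and $s$ to a transposition. In particular $\Gamma$ is finite.
\end{lemma}

\begin{proof}
The quaternion relations give
\[
2c\mathbf{i}=\mathbf{i}-1-\mathbf{k}+\mathbf{j}=2\mathbf{j}c,\qquad 2c\mathbf{j}=\mathbf{j}+\mathbf{k}-1-\mathbf{i}=2\mathbf{k}c ,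
\]
so conjugation by $c$ sends $\mathbf{i}\mapsto\mathbf{j}$, $\mathbf{j}\mapsto\mathbf{k}$ and $\mathbf{k}=\mathbf{i}\mathbf{j}\mapsto\mathbf{j}\mathbf{k}=\mathbf{i}$. By \eqref{eq:Ad} with $\theta=\pi/4$, conjugation by $s$ sends $\mathbf{i}\mapsto\mathbf{i}$, $\mathbf{j}\mapsto\mathbf{k}$, $\mathbf{k}\mapsto-\mathbf{j}$. Hence $\Gamma$ normalizes $Q$ and permutes the three pairs $\{\pm\mathbf{i}\},\{\pm\mathbf{j}\},\{\pm\mathbf{k}\}$, with $c$ a $3$-cycle and $s$ a transposition; the resulting map $\Gamma\to S_3$ is onto, and $Q$ lies in its kernel. Let $g$ be in the kernel, say $g\mathbf{i}g^{-1}=\varepsilon_1\mathbf{i}$ and $g\mathbf{j}g^{-1}=\varepsilon_2\mathbf{j}$. The elements $1,\mathbf{i},\mathbf{j},\mathbf{k}$ produce the signs $(+,+),(+,-),(-,+),(-,-)$, so for one of them, $h$, the element $h^{-1}g$ commutes with $\mathbf{i}$ and $\mathbf{j}$. It then commutes with the basis $1,\mathbf{i},\mathbf{j},\mathbf{k}$ of $M_2(\mathbb{C})$, so it is a scalar matrix of determinant $1$, and $g=\pm h\in Q$.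
\end{proof}

\begin{example}\label{ex:three}
We compute the fixed points of $Q$ on $X$ and on $V_4$. Since $\mathbf{i}u=iu$ and $\mathbf{i}v=-iv$, the pair $(\mathbf{i},\mathbf{j})$ acts on $uv$, $u^2+v^2$, $u^2-v^2$ by the signs $(+,-)$, $(-,+)$, $(-,-)$. These three characters are distinct, so $V_2$ has exactly three $Q$-stable lines, and $X^Q$ consists of
\[
o_1=o=\pm iuv,\qquad o_2=\pm\tfrac12(u^2+v^2),\qquad o_3=\pm\tfrac i2(u^2-v^2).
\]
The element $s$ fixes $o_1$ and exchanges $o_2$ and $o_3$, because $s(u^2+v^2)=i(u^2-v^2)$. The element $c\notin N$ moves $o_1$, and its class in $\Gamma/Q$ has order $3$, so it permutes the three points cyclically. Thus $S_3$ acts on $X^Q$ as the full permutation group.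

In $V_4$ the element $\mathbf{i}$ multiplies $u^{4-k}v^k$ by $(-1)^k$, and $\mathbf{j}$ fixes $u^2v^2$ and exchanges $u^4$ with $v^4$. So $V_4^Q$ is the plane with basis $e=u^2v^2$, $f=u^4+v^4$, and $se=e$, $sf=-f$. The embedding of Proposition~\ref{prop:V4} sends $o_1,o_2,o_3$ to
\[
-e,\qquad \tfrac12e+\tfrac14f,\qquad \tfrac12e-\tfrac14f,
\]
the vertices of a triangle centered at the origin, of which $S_3$ is the symmetry group.
\end{example}

The idea of the proof is now visible. Suppose $X$ sits equivariantly in an acyclic complex manifold $Z$. Then $F=Z^Q$ is acyclic and contains the three points $o_1,o_2,o_3$, so $S_3$ acts faithfully on $F$. By (b), $\dim F\le\dim Z-2$. If $\dim Z=2$, then $F$ is discrete and connected, a single point, and cannot contain three points. If $\dim Z=3$, then $F$ may be a curve; but an acyclic Riemann surface is $\mathbb{C}$ or the disk, whose finite automorphism groups are cyclic. If $\dim Z=4$, then $F$ may be a surface, and $S_3$ does act faithfully on $\mathbb{C}^2$, as on $V_4^Q$ above. Here a second argument is needed: there is so little room in $T_oZ$ that $s$ is forced to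 act trivially on $T_oF$, hence on $F$, although it exchanges $o_2$ and $o_3$.

\section{Fixed points of involutions on acyclic manifolds}\label{sec:smith}

We first pass between fixed sets and tangent spaces.

\begin{lemma}\label{lem:local}
Let a finite group $H$ act on a manifold $M$ by diffeomorphisms.
\begin{enumerate}
\item[(a)] $M^H$ is a closed submanifold, whose components may have different dimensions, and $T_x(M^H)=(T_xM)^H$ for $x\in M^H$.
\item[(b)] If $M$ is connected and $H$ acts trivially on $T_xM$ for some $x\in M^H$, then $H$ acts trivially on $M$.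
\end{enumerate}
\end{lemma}

\begin{proof}
Averaging over $H$ gives an invariant Riemannian metric. For $x\in M^H$, the map $\exp_x$ is a diffeomorphism from a small ball $B\subset T_xM$ onto a neighborhood of $x$, and $\exp_x(d_xh\,\xi)=h\exp_x(\xi)$ for $h\in H$, because isometries preserve geodesics. Hence $M^H\cap\exp_x(B)=\exp_x(B\cap(T_xM)^H)$, which proves (a). In (b), the component of $x$ in $M^H$ is a closed submanifold of dimension $\dim M$, so it is open and closed in $M$.
\end{proof}

The proof of the next lemma uses Borel equivariant cohomology. Let $C=\mathbb{Z}/2$ act on the contractible space $S^\infty$ by the antipodal map, with quotient $\mathbb{RP}^\infty$; recall that $H^k(\mathbb{RP}^\infty)\cong\mathbb{F}_2$ for all $k\ge0$. For a manifold $A$ with a smooth $C$-action put $A_{hC}=(S^\infty\times A)/C$ and $H^*_C(A)=H^*(A_{hC})$. Equivariant homotopy equivalences induce isomorphisms of $H_C^*$, and a cover by two invariant open sets gives a Mayer--Vietoris sequence. Three cases can be computed.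
\begin{enumerate}
\item[(B1)] If $C$ acts freely on $A$, then $A_{hC}\to A/C$ is a fiber bundle with contractible fiber $S^\infty$, so $H_C^k(A)\cong H^k(A/C)$. This vanishes for $k>\dim A$, since $A/C$ is a manifold of the same dimension.
\item[(B2)] If $C$ acts trivially on $A$, then $A_{hC}=\mathbb{RP}^\infty\times A$, and the K\"unneth formula gives $H^k_C(A)\cong\bigoplus_{p\le k}H^p(A)$. For $k\ge\dim A$ this is the total cohomology of $A$.
\item[(B3)] If $A$ is acyclic, the Serre spectral sequence of the bundle $A_{hC}\to\mathbb{RP}^\infty$ with fiber $A$ has a single nonzero row, with constant coefficients $H^0(A)=\mathbb{F}_2$. So $H_C^k(A)\cong\mathbb{F}_2$ for all $k\ge0$.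
\end{enumerate}
By (B1), the free part of an action is invisible in high degrees; there $H_C^*$ sees only the fixed set, and (B2) and (B3) can be compared.

\begin{lemma}[Smith]\label{lem:smith}
Let $M$ be an acyclic manifold and $\tau$ a diffeomorphism of $M$ with $\tau^2=\mathrm{id}$. Then $M^\tau$ is an acyclic closed submanifold.
\end{lemma}

\begin{proof}
Let the generator of $C$ act by $\tau$, and put $F=M^\tau$, $m=\dim M$. By Lemma~\ref{lem:local}, $F$ is a closed submanifold. Fix a $\tau$-invariant metric. For a suitable continuous function $\varepsilon\colon F\to(0,\infty)$, the exponential map identifies the set of normal vectors $\xi$ at points $y\in F$ with $|\xi|<\varepsilon(y)$ with an open neighborhood $U$ of $F$ (and $U=\emptyset$ if $F=\emptyset$). The isometry $\tau$ fixes each $y\in F$ and acts linearly and isometrically on the normal space at $y$. So $U$ is invariant and the contraction $\xi\mapsto\lambda\xi$, $0\le\lambda\le1$, is equivariant; hence $H_C^*(U)\cong H_C^*(F)$.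

The group $C$ acts freely on $M\setminus F$ and on $U\setminus F$. In the Mayer--Vietoris sequence of the cover $M=U\cup(M\setminus F)$,
\[
H_C^{k-1}(U\setminus F)\to H_C^k(M)\to H_C^k(U)\oplus H_C^k(M\setminus F)\to H_C^k(U\setminus F),
\]
take $k=m+2$. By (B1) the two outer terms and $H_C^k(M\setminus F)$ vanish, so $H_C^k(M)\cong H_C^k(F)$. By (B3) and (B2) this reads $\mathbb{F}_2\cong\bigoplus_pH^p(F)$. Thus $F\neq\emptyset$, so $H^0(F)\ne0$, and all other $H^p(F)$ vanish.
\end{proof}

The coefficient field matters: with rational coefficients $\mathbb{RP}^\infty$ has no cohomology in positive degree, and the comparison reads $0=0$.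

\section{The action of $S_3$ on the fixed manifold of $Q$}\label{sec:S3}

\begin{lemma}\label{lem:cyclic}
Every finite group of holomorphic automorphisms of $\mathbb{C}$ or of the unit disk is cyclic.
\end{lemma}

\begin{proof}
The automorphisms of $\mathbb{C}$ are the maps $z\mapsto az+b$. The kernel of the homomorphism $(z\mapsto az+b)\mapsto a$ consists of translations and is torsion-free, so a finite group embeds in $\mathbb{C}^*$, whose finite subgroups are cyclic. The disk is isomorphic to the upper half-plane, with automorphism group $SL_2(\mathbb{R})/\{\pm1\}$. The preimage in $SL_2(\mathbb{R})$ of a finite subgroup is finite, so it preserves an inner product on $\mathbb{R}^2$ and is conjugate in $GL_2(\mathbb{R})$ to a finite subgroup of the circle $SO(2)$. It is therefore cyclic, and so is its quotient.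
\end{proof}

\begin{proposition}\label{prop:key}
Let $(M,J)$ be an acyclic almost complex manifold on which $\Gamma$ acts by diffeomorphisms preserving $J$, and let $F=M^Q$. Then $F$ is an acyclic, hence connected, closed submanifold; its tangent spaces $T_xF=(T_xM)^Q$ are $J$-stable; and $\Gamma/Q\cong S_3$ acts on $F$, preserving $J$. Suppose that
\begin{enumerate}
\item[(i)] $\dim_{\mathbb{C}}F\le1$, or
\item[(ii)] there is a point $x\in F$ such that $sx=x$ and $s$ acts trivially on $T_xF$.
\end{enumerate}
Then $c$ acts trivially on $F$.
\end{proposition}

\begin{proof}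
We climb the chain $\{\pm1\}\subset\langle\mathbf{i}\rangle\subset Q$, in which each group is normal of index $2$ in the next. By Lemma~\ref{lem:smith}, the fixed set $M_1$ of the element $-1\in Q$ is an acyclic manifold. The element $\mathbf{i}$ commutes with $-1$, so it preserves $M_1$, and $\mathbf{i}^2=-1$ acts trivially there; hence $M_2=M_1^{\mathbf{i}}=M^{\langle\mathbf{i}\rangle}$ is an acyclic manifold. The element $\mathbf{j}$ normalizes $\langle\mathbf{i}\rangle$, so it preserves $M_2$, and $\mathbf{j}^2=-1\in\langle\mathbf{i}\rangle$ acts trivially there; hence $F=M_2^{\mathbf{j}}$ is acyclic. By Lemma~\ref{lem:local}(a), $F$ is a closed submanifold with $T_xF=(T_xM)^Q$, which is a complex subspace because $Q$ acts on $T_xM$ by complex linear maps. Since $\Gamma$ normalizes $Q$, it preserves $F$, and $Q$ acts trivially on $F$. Let $L\subset S_3$ be the kernel of the action of $S_3$ on $F$; we must show that the normal subgroup $L$ contains the $3$-cycles.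

(i) If $\dim F=0$, the connected manifold $F$ is a point and $L=S_3$. Let $\dim_{\mathbb{C}}F=1$. An almost complex structure on a real surface is integrable (it amounts to an orientation and a conformal class of metrics, and isothermal coordinates are holomorphic charts). So $F$ is a connected Riemann surface on which $S_3$ acts holomorphically. It is not compact, since a compact connected surface has $H^2\cong\mathbb{F}_2$. The fundamental group of a noncompact connected surface is free, and a nontrivial free group has a nonzero homomorphism to $\mathbb{F}_2$; as $\operatorname{Hom}(\pi_1(F),\mathbb{F}_2)=H^1(F)=0$, the surface $F$ is simply connected. By the uniformization theorem $F$ is isomorphic to $\mathbb{C}$ or to the disk. By Lemma~\ref{lem:cyclic}, $S_3/L$ is abelian, so $L$ contains the commutator subgroup of $S_3$, which consists of the identity and the $3$-cycles.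

(ii) Lemma~\ref{lem:local}(b), applied to the finite group $\langle s\rangle$ acting on the connected manifold $F$, shows that $s$ acts trivially on $F$. So $L$ contains a transposition, hence all three conjugate transpositions, and $L=S_3$.
\end{proof}

In case (i) the vanishing of both $H^1(F)$ and $H^2(F)$ is used: the maps $z\mapsto e^{2\pi i/3}z$ and $z\mapsto1/z$ generate a faithful holomorphic action of $S_3$ on $\mathbb{C}^*$ and on $\mathbb{P}^1$.

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:compact}]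
Suppose that $x\in Z^{N_K}$ is not fixed by $K$. We show that $cx\neq x$, and then that one of the two cases of Proposition~\ref{prop:key} holds for $M=Z$. As $x\in F=Z^Q$, this is a contradiction.

\emph{Step 1: the isotropy group.} Let $\rho\colon\mathfrak{k}\to T_xZ$ be the differential at $1$ of the orbit map $g\mapsto gx$. Its kernel is the Lie algebra $\mathfrak{k}_x$ of the closed subgroup $K_x\supseteq N_K$, and $\rho(h\xi h^{-1})=d_xh\,\rho(\xi)$ for $h\in K_x$. Since $\mathfrak{k}_x$ contains $\mathbb{R}\mathbf{i}$, we have $\mathfrak{k}_x=\mathbb{R}\mathbf{i}\oplus(\mathfrak{k}_x\cap P)$, and $\mathfrak{k}_x\cap P$ is $N_K$-stable, hence $0$ or $P$. If it were $P$, then $K_x$ would be an open subgroup of the connected group $K$, so $K_x=K$, which we excluded. Thus $\mathfrak{k}_x=\mathbb{R}\mathbf{i}$. Conjugation by elements of $K_x$ preserves $\mathfrak{k}_x$, whereas $c\mathbf{i}c^{-1}=\mathbf{j}$. Hence $c\notin K_x$.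

\emph{Step 2: the orbit occupies two complex dimensions.} The tangent plane of the orbit $Kx$ is $P'=\rho(P)$, isomorphic to $P$ as a real $N_K$-module. It is only a real plane, and might a priori be a complex line; the reflection $\mathbf{j}$ rules this out. The group $N_K$ acts on $T_xZ$ commuting with $J$, so $P'\cap JP'$ is $N_K$-stable and equals $0$ or $P'$. Suppose $JP'=P'$. By \eqref{eq:Ad}, the fixed space of $\mathbf{j}$ in $P'$ is the real line $\mathbb{R}\rho(\mathbf{j})$. As $J$ commutes with $\mathbf{j}$, it preserves this line, which is incompatible with $J^2=-1$. So $E=P'\oplus JP'$ is a complex $N_K$-submodule of $T_xZ$ of complex dimension $2$, and $\mathbf{i}$ acts on it as $-1$. (For a holomorphic action of $G$, $E$ is the tangent space of the orbit $Gx$.)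

Average a Hermitian inner product on $T_xZ$ over the compact group $N_K$ and let $W$ be the orthogonal complement of $E$. Then
\[
T_xZ=E\oplus W\quad\text{as complex $N_K$-modules},\qquad\dim_{\mathbb{C}}W\le4-2=2 .
\]
This is the only use of the bound on $\dim Z$. Since $E^Q=0$, Proposition~\ref{prop:key} gives $T_xF=W^Q$.

\emph{Step 3: two cases.} If $\dim_{\mathbb{C}}W^Q\le1$, then $\dim_{\mathbb{C}}F\le1$ because $F$ is connected, and case (i) holds. Otherwise $\dim_{\mathbb{C}}W^Q=2$, which forces $W^Q=W$. The gain is that $T_xF=W$ is now stable under the whole group $N_K$, with $\mathbf{j}$ acting trivially. For $t\in T_K$ the relation $\mathbf{j}t\mathbf{j}^{-1}=t^{-1}$ shows that $t$ and $t^{-1}$ act on $W$ in the same way, so $t^2$ acts trivially. Taking $t=t_{\pi/8}$, we find that $s=t^2$ acts trivially on $T_xF$; and $sx=x$ because $s\in N_K$. So case (ii) holds.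

In both cases $cx=x$, contradicting Step 1. Hence $Z^{N_K}\subseteq Z^K$, and the reverse inclusion holds because $N_K\subset K$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:fixed}]
(a) Let $x\in Z^N$. The action of $K\subset G$ is smooth and preserves the complex structure, so $x\in Z^{N_K}=Z^K$ by Theorem~\ref{thm:compact}. The orbit map $G\to Z$, $g\mapsto gx$, is holomorphic, so the Lie algebra of $G_x$, the kernel of its differential at $1$, is a complex subspace of $\mathfrak{g}$. It contains $\mathfrak{k}$, hence $\mathfrak{k}+i\mathfrak{k}=\mathfrak{g}$. So $G_x$ is open in the connected group $G$, and $G_x=G$.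

(b) If $\varphi\colon X\to Z$ is equivariant, then $\varphi(o)\in Z^N=Z^G$, so $\varphi(go)=g\varphi(o)=\varphi(o)$ for all $g\in G$, and $X=Go$.

(c) Let $\varphi\colon X\to\mathbb{C}^4$ be an embedding that is equivariant for such an action of $K$. Then $\varphi(o)$ is fixed by $N_K$, hence by $K$, by Theorem~\ref{thm:compact}. So $\varphi(co)=c\varphi(o)=\varphi(o)$, while $co\ne o$ since $c\notin N$. This contradicts injectivity, the only property of $\varphi$ needed besides equivariance.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:holo}]
Suppose $G_x$ is the normalizer of a one-dimensional torus $gTg^{-1}$, that is, $G_x=gNg^{-1}$. Then $y=g^{-1}x$ has $G_y=N$. By Corollary~\ref{cor:fixed}(a), $y\in Z^N=Z^G$, so $N=G$, which is false.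
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:range}]
For $n\le4$, the image of $o$ would be a point of the contractible manifold $\mathbb{C}^n$ with isotropy group $N$, contrary to Theorem~\ref{thm:holo}. For $n\ge5$, compose the embedding of Proposition~\ref{prop:V4} with the inclusion $V_4\hookrightarrow V_4\oplus\mathbb{C}^{n-5}$, where $G$ acts trivially on $\mathbb{C}^{n-5}$.
\end{proof}

\section{The hypotheses are needed}\label{sec:sharp}

\subsection*{Dimension}
The bound $4$ is optimal by Corollary~\ref{cor:range}. One can see where the proof stops for $Z=V_4$ and $x=-u^2v^2$. The Lie algebra $\mathfrak{g}$ acts by the derivations $u\partial_v$, $v\partial_u$, $u\partial_u-v\partial_v$, so $E$ is spanned by $u^3v$ and $uv^3$, and we may take $W$ spanned by $u^4,u^2v^2,v^4$. By Example~\ref{ex:three}, $W^Q=V_4^Q$ has dimension $2$, so case (i) fails. It is a proper subspace of $W$, not stable under $T_K$; the argument of Step~3 does not apply, and indeed $s$ acts on $W^Q$ as a reflection.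

\subsection*{The almost complex structure}
Theorem~\ref{thm:compact} fails for smooth actions of $K$ on $\mathbb{R}^8=\mathbb{C}^4$ that preserve no almost complex structure. Let $K$ act on $\mathfrak{k}\cong\mathbb{R}^3$ by conjugation, that is, through $SO(3)$ for the inner product with orthonormal basis $\mathbf{i},\mathbf{j},\mathbf{k}$. Let $S\cong\mathbb{R}^5$ be the induced module of traceless symmetric endomorphisms of $\mathfrak{k}$, and let $Z=S\oplus\mathbb{R}^3\cong\mathbb{R}^8$ with trivial second summand. An element $g\in K$ fixes $A=\operatorname{diag}(-2,1,1)$ if and only if it preserves the eigenline $\mathbb{R}\mathbf{i}$, that is, $g\mathbf{i}g^{-1}=\pm\mathbf{i}$, that is, $g\in N_K$. So $(A,0)$ is fixed by $N_K$ and not by $K$. The elements $\mathbf{i},\mathbf{j}$ act on $\mathfrak{k}$ as $\operatorname{diag}(1,-1,-1)$ and $\operatorname{diag}(-1,1,-1)$, so $S^Q$ is the real plane of traceless diagonal matrices, on which $S_3$ acts faithfully by permuting the entries. The fixed manifold $Z^Q=S^Q\oplus\mathbb{R}^3$ is acyclic, as Lemma~\ref{lem:smith} requires, but of odd dimension $5$.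

\subsection*{Acyclicity over $\mathbb{F}_2$}
This hypothesis cannot be weakened to acyclicity over $\mathbb{Q}$. Let $Z=X\times\mathbb{C}^2$, a smooth affine fourfold, with $G$ acting on the first factor; all isotropy groups are conjugate to $N$. The quadratic form $2x_0x_2-x_1^2$ is nondegenerate, so in suitable linear coordinates $Y=\{z_1^2+z_2^2+z_3^2=1\}$ and $\mu(z)=-z$. Writing $z=a+ib$ with $a,b\in\mathbb{R}^3$, the equation becomes $|a|^2-|b|^2=1$, $a\cdot b=0$. The maps
\[
(a,b)\longmapsto\Bigl(\sqrt{1+\lambda^2|b|^2}\;\frac{a}{|a|},\ \lambda b\Bigr),\qquad 0\le\lambda\le1,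
\]
commute with $\mu$ and retract $Y$ by deformation onto the sphere $S^2=\{b=0\}$. Hence $X$ and $Z$ are homotopy equivalent to $\mathbb{RP}^2$, which has the rational cohomology of a point but has $H^k(\mathbb{RP}^2)\cong\mathbb{F}_2$ for $k=0,1,2$. What fails is the conclusion of Lemma~\ref{lem:smith}: by Example~\ref{ex:three}, $Z^Q$ is a disjoint union of three copies of $\mathbb{C}^2$. The element $s$ acts trivially on the copy through $o_1$ and exchanges the other two, and $c$ permutes the three.

\begin{thebibliography}{9}

\bibitem{Freudenburg}
Gene Freudenburg, \emph{A note on smooth $SL_2$-surfaces}, arXiv:2411.15879 (2024).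

\end{thebibliography}
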